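# Maximal tensor products of quasidiagonal $C^*$-algebras

## A residually finite-dimensional algebra whose maximal tensor square is infinite

Inside $GL_4(\mathbb Z[1/2])$ put
$$\Gamma=\Big\{\begin{pmatrix}a&v\\0&1\end{pmatrix}: a\in SL_3(\mathbb Z),\ v\in\mathbb Z^3\Big\},\qquad t=\mathrm{diag}(2,2,2,1),\qquad G=\langle \Gamma,t\rangle .$$
For odd $N\ge 3$ let $r_N:G\to GL_4(\mathbb Z/N)$ be reduction mod $N$ (it makes sense because $2$ is invertible mod $N$), and let $G_N=r_N(G)$, a finite group. Extend $r_N$ linearly to $\mathbb C[G]\to\mathbb C[G_N]$, and let $A$ be the norm closure of the image of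
$$\mathbb C[G]\to\prod_{N\ \mathrm{odd},\,N\ge 3}B(\ell^2(G_N)),\qquad x\mapsto\big(\lambda_{G_N}(r_N(x))\big)_N ,\tag{1}$$
where $\lambda$ denotes left regular representations and $\prod$ means bounded families.

**Theorem 1.** The $C^*$-algebra $A$ is separable, unital and residually finite-dimensional, hence quasidiagonal (QD). The algebra $A\otimes_{max}A$ contains a non-unitary isometry, that is, an element $s$ with $s^*s=1\neq ss^*$. In particular $A\otimes_{max}A$ is not QD.

The theorem answers a question from Nathanial P. Brown, "On Quasidiagonal C*-algebras", arXiv:math/0008181 (2000): if $A$ and $B$ are QD, is $A\otimes_{max}B$ also QD? The answer is no, even for $A=B$, and even if we ask only that the product be *finite*.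

Here is what the statement says in plain words. The algebra $A$ lives entirely on finite matrices: an element of $A$ is a bounded sequence of matrices, one for each odd $N$. No single matrix can be a non-unitary isometry, so neither can an element of $A$. Two copies of $A$ that commute with each other on a common Hilbert space turn out to lose this property. The reason, in one sentence, is that $t\Gamma t^{-1}$ is a proper subgroup of $\Gamma$ which no finite quotient $G_N$ can tell apart from $\Gamma$, but which suitable commuting pairs of representations of $A$ can.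

The same mechanism decides finiteness of $M\otimes_{max}N$ for products of matrix algebras (Theorem 8) and for von Neumann algebras (Theorem 9). Theorem 10 is a positive result, for full $C^*$-algebras of free groups. The second half of the notes proves these three.

## Quasidiagonal sets and maximal tensor norms

**Definition (quasidiagonality).** A set $S\subset B(H)$ is a quasidiagonal set of operators if for all $T_1,\dots,T_n\in S$, all $x_1,\dots,x_m\in H$ and all $\varepsilon>0$ there is a finite rank orthogonal projection $P\in B(H)$ with $\|PT_i-T_iP\|\le\varepsilon$ and $\|Px_j-x_j\|\le\varepsilon$ for all $i,j$. A $C^*$-algebra is QD if it has a faithful representation whose range is a quasidiagonal set.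

Example: let $H=\bigoplus_i H_i$ with all $H_i$ finite-dimensional, and let $S$ be the set of all block-diagonal operators $\prod_iB(H_i)$. The projections onto finite subsums commute with $S$ and converge strongly to $1$, so $S$ is quasidiagonal. A $C^*$-algebra is *residually finite-dimensional* if its finite-dimensional representations separate points. The direct sum of a separating family of such representations is faithful and block-diagonal, so residually finite-dimensional algebras are QD. The algebra $A$ of Theorem 1 is of this kind: it sits block-diagonally in $\prod_NB(\ell^2(G_N))$. It is unital, and it is separable because $G$ is countable. This proves the first sentence of Theorem 1. We write $u:G\to U(A)$ for the canonical homomorphism into the unitary group of $A$.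

**Definition (tensor norms).** $A\odot B$ is the algebraic tensor product. $A\otimes_{max}B$ is its completion in $\|x\|_{max}=\sup_\sigma\|\sigma(x)\|$, the supremum over all $*$-representations of $A\odot B$ on Hilbert spaces. $A\otimes_{min}B$ is the $C^*$-algebra generated by the image of $\pi\odot\rho:A\odot B\to B(H\otimes K)$, for faithful representations $\pi:A\to B(H)$ and $\rho:B\to B(K)$.

For unital $A$ and $B$, a unital representation of $A\otimes_{max}B$ is the same thing as a pair of unital representations $\pi$ of $A$ and $\sigma$ of $B$ on one space with commuting ranges, via $a\otimes b\mapsto\pi(a)\sigma(b)$. Example: for a discrete group $G$, the left and right regular representations $\lambda(g)\delta_x=\delta_{gx}$ and $\rho(g)\delta_x=\delta_{xg^{-1}}$ commute on $\ell^2(G)$, so they give a representation of $C^*(G)\otimes_{max}C^*(G)$ on $\ell^2(G)$. Note that the space is not a tensor product of two spaces. This is the freedom that $\otimes_{max}$ has and $\otimes_{min}$ does not.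

**Definition (finiteness).** A unital $C^*$-algebra is finite if every isometry in it is unitary.

We shall use freely that a $C^*$-subalgebra of a QD algebra is QD, that the minimal tensor product of two QD algebras is QD, and hence that $A\otimes_{max}B$ is QD when $A,B$ are QD and one of them is nuclear, since then $A\otimes_{max}B=A\otimes_{min}B$.

The smallest case is $A=M_n$. Every $A\otimes_{max}B$ is then $M_n(B)$. If $\rho:B\to B(K)$ is faithful with quasidiagonal range, let $P$ almost commute with the entries of finitely many matrices over $\rho(B)$ and almost fix finitely many vectors in $K$. Then $1_n\otimes P$ does the job on $\mathbb C^n\otimes K$. For $A$ commutative, nuclearity gives the answer.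

## Product projections and where they stop

The sensible first attempt is to tensor projections. Let $\pi:A\to B(H)$ and $\rho:B\to B(K)$ be faithful with quasidiagonal ranges, and choose $P$ for $\pi(A)$ and $Q$ for $\rho(B)$. On $H\otimes K$,
$$\|[P\otimes Q,\pi(a)\otimes\rho(b)]\|\le\|[P,\pi(a)]\|\,\|b\|+\|a\|\,\|[Q,\rho(b)]\|,$$
$$\|(P\otimes Q)(x\otimes z)-x\otimes z\|\le\|Px-x\|\,\|z\|+\|x\|\,\|Qz-z\| .$$
Finite sums of elementary tensors are dense in $A\otimes_{min}B$ and in $H\otimes K$, so this proves that $A\otimes_{min}B$ is QD.

For $A\otimes_{max}B$ the attempt stops at its first line. A faithful representation of $A\otimes_{max}B$ is a commuting pair $\pi,\sigma$ on one space $H$. A projection $P$ that almost commutes with $\pi(A)$ has no reason to almost commute with $\sigma(B)$, and there is no second tensor leg in which to place $Q$. To see that this is a real obstacle we need something that quasidiagonality forbids and that commuting pairs can produce.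

## Quasidiagonality forbids non-unitary isometries

**Lemma 2.** A unital QD $C^*$-algebra $D$ contains no $s$ with $s^*s=1\ne ss^*$. So unital QD algebras are finite.

*Proof.* The idea is that compressing an isometry by an almost commuting finite rank projection gives an almost isometric matrix, and such a matrix is also almost co-isometric.

**Step 1.** We arrange a genuine isometry on the Hilbert space, since the representation may be non-unital. Let $\rho:D\to B(K)$ be faithful with quasidiagonal range, and suppose $s^*s=1\ne ss^*$. Put $e=\rho(1)$ and $S=\rho(s)+(1-e)$. The cross terms vanish, so $S^*S=e+(1-e)=1$ and $SS^*=\rho(ss^*)+1-e=1-r$, where $r=\rho(1-ss^*)$ is a nonzero projection by faithfulness. Pick a unit vector $\xi$ with $r\xi=\xi$. Then $\|S^*\xi\|^2=\langle SS^*\xi,\xi\rangle=0$, so $S^*\xi=0$.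

**Step 2.** We compress to finite dimensions. Let $\varepsilon=1/4$ and choose a finite rank projection $P$ with $\|[P,\rho(s)]\|\le\frac18$, $\|[P,e]\|\le\frac18$ and $\|P\xi-\xi\|\le\varepsilon$. Then $\|[P,S]\|\le\varepsilon$. Let $T=PSP\in B(PK)$. Since $P=PS^*SP$,
$$\|P-T^*T\|=\|PS^*(1-P)SP\|=\|(1-P)SP\|^2=\|(1-P)[S,P]\|^2\le\varepsilon^2 ,$$
where the third equality uses $(1-P)PS=0$. So $T^*T\ge(1-\varepsilon^2)P$.

**Step 3.** We use that $PK$ is finite-dimensional, in order to reverse the order of $T$ and $T^*$. The operators $TT^*$ and $T^*T$ on $PK$ have the same eigenvalues, so $TT^*\ge(1-\varepsilon^2)P$ too. As $\|P\xi\|\ge\frac34$,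
$$\|T^*P\xi\|^2=\langle TT^*P\xi,P\xi\rangle\ge\tfrac{15}{16}\cdot\tfrac{9}{16}=\tfrac{135}{256}.$$
On the other hand $\|T^*P\xi\|=\|PS^*P\xi\|\le\|S^*\xi\|+\|S^*(P\xi-\xi)\|\le\frac14$, so $\|T^*P\xi\|^2\le\frac{16}{256}$. This is a contradiction. $\square$

Example: the unilateral shift lies in no unital QD algebra having the same unit as the shift's identity $S^*S$.

Our task is now to find an isometry in a maximal tensor product. One way to make one is to find two projections $q\lneq q'$ with $q'=wqw^*$ for a unitary $w$. The unitary $w^*$ carries $q'$ onto its proper subprojection $q$. On the complement of $q'$ we do nothing, and we obtain an isometry that misses $q'-q$.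

## Doubling translations, first in dimension one

Where could such $q,q'$ come from? If a unitary representation of a group is given and $t\Gamma t^{-1}\subsetneq\Gamma$, then $t$ maps the space of $\Gamma$-fixed vectors onto the space of $t\Gamma t^{-1}$-fixed vectors. The second space contains the first. In good cases it is larger.

The simplest pair is $\Gamma_0=\mathbb Z$, realized as the matrices $\begin{pmatrix}1&x\\0&1\end{pmatrix}$ with $x\in\mathbb Z$, and $t_0=\mathrm{diag}(2,1)$. Conjugation by $t_0$ doubles $x$, so $t_0\Gamma_0t_0^{-1}=2\mathbb Z\subsetneq\mathbb Z$. The trouble is that the projection onto fixed vectors is not in the $C^*$-algebra. Indeed $C^*(\mathbb Z)=C(\mathbb T)$, and an element $p\in C(\mathbb T)$ acting as the projection onto fixed vectors in every representation would satisfy $p(1)=1$ and $p(z)=0$ for each character $z\ne1$. This $p$ is not continuous. No choice of representations can save this example. The group generated by $\Gamma_0$ and $t_0$ is solvable, hence amenable, so its full $C^*$-algebra is nuclear, and so is every quotient. The algebra built from its finite quotients as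 in (1) is therefore nuclear, and its maximal tensor square is QD.

We need a group $\Gamma$ whose trivial representation is isolated. This is property (T).

**Definition (property (T)).** A discrete group $\Gamma$ has property (T) if there are a finite set $S\subset\Gamma$ and $\varepsilon>0$ such that in every unitary representation $\pi$ of $\Gamma$ without nonzero invariant vectors, every unit vector $\xi$ satisfies $\|\pi(s)\xi-\xi\|\ge\varepsilon$ for some $s\in S$.

We may enlarge $S$ so that $S=S^{-1}\neq\emptyset$, and shrink $\varepsilon$ so that $\varepsilon\le1$. Example: a finite group has (T). Take $S=\Gamma$ and $\varepsilon=1$: if all $\|\pi(s)\xi-\xi\|<1$, the average of the vectors $\pi(s)\xi$ is invariant and at distance less than $1$ from the unit vector $\xi$, so it is not zero. The group $\mathbb Z$ fails (T): the characters $n\mapsto z^n$ with $z\to1$, $z\neq1$, violate the condition for any $S$ and $\varepsilon$.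

The group $\Gamma\cong\mathbb Z^3\rtimes SL_3(\mathbb Z)$ of Theorem 1 is a lattice in $\mathbb R^3\rtimes SL_3(\mathbb R)$, so it has property (T) (Bekka–de la Harpe–Valette, *Kazhdan's Property (T)*, Cor. 1.4.16 and Thm. 1.7.1). The doubling survives: since
$$t\begin{pmatrix}a&v\\0&1\end{pmatrix}t^{-1}=\begin{pmatrix}a&2v\\0&1\end{pmatrix},\qquad \Gamma':=t\Gamma t^{-1}=\Big\{\begin{pmatrix}a&v\\0&1\end{pmatrix}:a\in SL_3(\mathbb Z),\ v\in2\mathbb Z^3\Big\}\subsetneq\Gamma .$$
The coset of $\begin{pmatrix}a&v\\0&1\end{pmatrix}$ modulo $\Gamma'$ is determined by $v$ mod $2$, because $v+av'\equiv v$ mod $2$ for $v'\in2\mathbb Z^3$. So $[\Gamma:\Gamma']=8$.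

**Lemma 3 (Kazhdan projection).** There is a projection $p\in C^*(\Gamma)$, the full group $C^*$-algebra, such that for every unitary representation $\pi$ of $\Gamma$, $\pi(p)$ is the projection onto the $\Gamma$-invariant vectors.

*Proof.* We find a self-adjoint element whose spectrum has an isolated point at $1$. Let $h=|S|^{-1}\sum_{s\in S}s$. Since $S=S^{-1}$, $h=h^*$, and $\|h\|\le1$. Put $\delta=\varepsilon^2/(2|S|)$. Let $\pi$ be a unitary representation. On invariant vectors $\pi(h)$ is the identity. The orthogonal complement of the invariant vectors is a subrepresentation without nonzero invariant vectors. For a unit vector $\xi$ in it, the identity $\mathrm{Re}\langle\pi(s)\xi,\xi\rangle=1-\frac12\|\pi(s)\xi-\xi\|^2$ gives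
$$\langle\pi(h)\xi,\xi\rangle=1-\frac1{2|S|}\sum_{s\in S}\|\pi(s)\xi-\xi\|^2\le1-\delta .$$
So $\pi(h)\le1-\delta$ there. Applied to a faithful representation of $C^*(\Gamma)$, this shows that the spectrum of $h$ lies in $[-1,1-\delta]\cup\{1\}$. Let $f$ be continuous on $[-1,1]$ with $f(1)=1$ and $f=0$ on $[-1,1-\delta]$. Then $p=f(h)$ is a projection, because $f$ takes only the values $0,1$ on the spectrum. For every $\pi$ the operator $\pi(p)=f(\pi(h))$ is $1$ on the invariant vectors and $0$ on their complement. $\square$

## A fixed vector that makes an isometry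

**Lemma 4.** Let $A,B$ be unital $C^*$-algebras and let $u:G\to U(A)$, $v:G\to U(B)$ be homomorphisms into the unitary groups. Suppose some unital representation $\Pi_0$ of $D=A\otimes_{max}B$ has a vector $\xi$ that is fixed by $\Pi_0(u(\gamma)\otimes v(\gamma))$ for all $\gamma\in\Gamma'$ but not for all $\gamma\in\Gamma$. Then $D$ contains $s$ with $s^*s=1\neq ss^*$.

*Proof.* **Step 1.** We construct the two projections. The map $\gamma\mapsto u(\gamma)\otimes v(\gamma)$ is a homomorphism of $\Gamma$ into $U(D)$, so it extends to a unital $*$-homomorphism $C^*(\Gamma)\to D$. Let $q$ be the image of the projection $p$ of Lemma 3. Put $w=u(t)\otimes v(t)$ and $q'=wqw^*$.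

**Step 2.** We identify $q$ and $q'$ in representations, to compare them. Let $\Pi$ be a unital representation of $D$. By Lemma 3, $\Pi(q)$ is the projection onto the space of vectors fixed by all $u(\gamma)\otimes v(\gamma)$, $\gamma\in\Gamma$. Hence $\Pi(q')$ is the projection onto the image of that space under $\Pi(w)$. Because $w(u(\gamma)\otimes v(\gamma))w^*=u(t\gamma t^{-1})\otimes v(t\gamma t^{-1})$, this image is the space of vectors fixed by all $u(\gamma)\otimes v(\gamma)$ with $\gamma\in t\Gamma t^{-1}=\Gamma'$. As $\Gamma'\subset\Gamma$, the first space lies in the second. Taking $\Pi$ faithful, we get $q\le q'$. Taking $\Pi=\Pi_0$, we get $\Pi_0(q')\xi=\xi\ne\Pi_0(q)\xi$, so $q\ne q'$.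

**Step 3.** We write down the isometry. Put $s=w^*q'+(1-q')$. From $q'=wqw^*$ we have $w^*q'=qw^*$, so $(1-q')w^*q'=(1-q')qw^*=0$ by $q\le q'$. This and its adjoint are the cross terms in $s^*s=(q'w+1-q')(w^*q'+1-q')$, whence
$$s^*s=q'ww^*q'+(1-q')=1 .$$
In $ss^*$ the cross terms vanish because $q'(1-q')=0$, and
$$ss^*=w^*q'w+(1-q')=q+1-q'=1-(q'-q)\ne1.\qquad\square$$

In every finite-dimensional representation, $q\le q'$ have equal rank, so they become equal. The vector $\xi$ has to be found in an infinite-dimensional representation.

## Representations that fail to separate $\Gamma$ from $\Gamma'$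

It is instructive to look for $\xi$ in the obvious places.

First, one copy of an algebra is too crude in one way or the other. With $C^*(G)$ and $B=\mathbb C$, the representation on $\ell^2(G/\Gamma')$ has the vector $\delta_{\Gamma'}$, which is fixed by $\Gamma'$ and not by $\Gamma$. So $C^*(G)$ contains a non-unitary isometry by Lemma 4, and it is not QD by Lemma 2. It is of no use as a factor. With $A$ and $B=\mathbb C$, nothing is found: for odd $N$, multiplication by $2$ is bijective on $(\mathbb Z/N)^3$, so $r_N(\Gamma')=r_N(\Gamma)$, and the two subgroups have the same fixed vectors in every block of $A$.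

Next, take two copies of $A$ acting on a tensor product $\ell^2(G)\otimes\ell^2(G)$ through $\lambda\otimes\lambda$ (we shall see in Lemma 6 that $\lambda$ does extend to $A$). Restricted to the diagonal of $G\times G$, $\lambda\otimes\lambda$ is a multiple of $\lambda$, and $\lambda$ has no nonzero vectors fixed by the infinite group $\Gamma'$. More generally, $A\otimes_{min}A$ is QD, so it is finite by Lemma 2. Any isometry $s$ from Lemma 4 must become unitary in it, which means that $q'-q$ lies in the kernel of $A\otimes_{max}A\to A\otimes_{min}A$. So we must use a pair that does not factor through the minimal product.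

The commuting pair everyone knows is $\lambda,\rho$ on $\ell^2(G)$. Now there is a fixed vector: $\lambda(g)\rho(g)\delta_e=\delta_{geg^{-1}}=\delta_e$. But it is fixed by all of $\Gamma$. Nor does any other vector help. A vector fixed by $\lambda(\gamma)\rho(\gamma)$, $\gamma\in\Gamma'$, is constant on $\Gamma'$-conjugation orbits in $G$, so it is supported on finite orbits. Suppose $g\in G$ has a finite orbit. Then $g$ commutes with a subgroup of finite index in $\Gamma'$, and this subgroup contains, for some $m\ge1$, the translations by $mw$ for $w$ in the standard basis of $\mathbb Z^3$, and the matrices with $v=0$ and $a=1+mE_{ij}$, $i\neq j$. Write $g=\begin{pmatrix}c&y\\0&1\end{pmatrix}$. Commuting with the translations gives $c(mw)=mw$, so $c=1$. Commuting with the others gives $(1+mE_{ij})y=y$, so $y_j=0$ for all $j$. Hence $g=e$. The $\Gamma'$-fixed vectors are the multiples of $\delta_e$, and they are all $\Gamma$-fixed.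

The computation shows what to change. The pair $\lambda,\rho$ is the permutation representation of $G\times G$ on $(G\times G)/\Delta(G)$, where $\Delta(K)=\{(\gamma,\gamma):\gamma\in K\}$. The stabilizer of the base point is $\Delta(G)$. To have a base point fixed by $\Delta(\Gamma')$ and not by $\Delta(\Gamma)$, we replace $\Delta(G)$ by $\Delta(\Gamma')$. The one thing to check is that each factor $G\times1$ and $1\times G$ still acts by something that extends to $A$.

## The action on $(G\times G)/\Delta(\Gamma')$ and the proof of Theorem 1

**Lemma 5.** For every finite set $E\subset G$ there is an odd $N\ge3$ such that $r_N$ is injective on $E$.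

*Proof.* We choose $N$ too large to kill any difference. The finitely many nonzero entries of the matrices $g-h$, $g,h\in E$, have the form $2^{-k}m$ with $k\ge0$ and $0\neq m\in\mathbb Z$. Take $N\ge3$ odd and larger than all these $|m|$. Then $m\not\equiv0$ mod $N$, and as $2$ is invertible mod $N$, $2^{-k}m\not\equiv0$ mod $N$. Two distinct $g,h\in E$ differ in some entry, so $r_N(g)\ne r_N(h)$. $\square$

**Lemma 6.** $\|\lambda_G(x)\|\le\|x\|_A$ for $x\in\mathbb C[G]$, where $\|x\|_A=\sup_N\|\lambda_{G_N}(r_N(x))\|$ is the norm of the image of $x$ in $A$.

*Proof.* We copy a finitely supported vector of $\ell^2(G)$ into a finite quotient without loss of norm. Let $x$ have finite support $F$, and let $\xi\in\mathbb C[G]\subset\ell^2(G)$ have finite support $E$. Then $x\xi$ is supported in $FE$. By Lemma 5 choose $N$ with $r_N$ injective on $E\cup FE$. Then $\|r_N(\xi)\|_2=\|\xi\|_2$ and $\|r_N(x\xi)\|_2=\|x\xi\|_2$. Since $r_N$ is multiplicative, $\lambda_{G_N}(r_N(x))r_N(\xi)=r_N(x\xi)$. Hence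
$$\|\lambda_G(x)\xi\|_2=\|x\xi\|_2=\|\lambda_{G_N}(r_N(x))r_N(\xi)\|_2\le\|x\|_A\|\xi\|_2 .$$
Such $\xi$ are dense in $\ell^2(G)$. $\square$

*Proof of Theorem 1.* We have already seen that $A$ is separable, unital, residually finite-dimensional and QD.

**Step 1.** We build two commuting representations of $G$. Let $X=(G\times G)/\Delta(\Gamma')$ and let $V$ be the permutation representation of $G\times G$ on $\ell^2(X)$. The operators $V(g,1)$ commute with the operators $V(1,g')$.

**Step 2.** We show that each of them extends to $A$. The subgroup $G\times1$ acts freely on $X$: the equation $(g,1)(a,b)\Delta(\Gamma')=(a,b)\Delta(\Gamma')$ means $(a^{-1}ga,1)\in\Delta(\Gamma')$, so $a^{-1}ga=e$ and $g=e$. Hence each orbit of $G\times1$ is a copy of $G$ with left translation, and $g\mapsto V(g,1)$ is a multiple of $\lambda_G$. By Lemma 6, $\|\sum_gx_gV(g,1)\|\le\|\lambda_G(x)\|\le\|x\|_A$ for $x=\sum_g x_gg\in\mathbb C[G]$. The image of $\mathbb C[G]$ is dense in $A$, so there is a unital representation $V_1$ of $A$ with $V_1(u(g))=V(g,1)$. By the same argument for $1\times G$ there is a unital representation $V_2$ of $A$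 with $V_2(u(g))=V(1,g)$.

**Step 3.** We assemble the pair. The ranges of $V_1$ and $V_2$ commute, since they are generated by commuting unitaries. So $a\otimes b\mapsto V_1(a)V_2(b)$ is a representation of $A\odot A$, and it extends to a unital representation $\Pi_0$ of $A\otimes_{max}A$ with $\Pi_0(u(g)\otimes u(g))=V(g,g)$.

**Step 4.** We exhibit the vector. Let $x_0\in X$ be the coset of $(e,e)$. For $\gamma\in\Gamma$, $(\gamma,\gamma)x_0=x_0$ if and only if $(\gamma,\gamma)\in\Delta(\Gamma')$, that is, $\gamma\in\Gamma'$. So $\delta_{x_0}$ is fixed by $V(\gamma,\gamma)$ for $\gamma\in\Gamma'$, and it is not fixed for $\gamma\in\Gamma\setminus\Gamma'\neq\emptyset$. Lemma 4, with $B=A$ and $v=u$, gives $s\in A\otimes_{max}A$ with $s^*s=1\ne ss^*$. By Lemma 2, $A\otimes_{max}A$ is not QD. $\square$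

One can see the gap between $q$ and $q'$ by hand. The $\Delta(\Gamma)$-orbit of $x_0$ is a copy of $\Gamma/\Gamma'$, so it has $8$ points. The projection of $\delta_{x_0}$ onto the $\Gamma$-fixed vectors is $\frac18$ times the sum of the $8$ point masses. So $\Pi_0(q')\delta_{x_0}=\delta_{x_0}$, while $\|\Pi_0(q)\delta_{x_0}\|^2=\frac18$.

## Tracial states that vanish off the identity

The proof used $A$ only to guarantee that multiples of $\lambda_G$ extend. In the algebras that come next the unitaries $u(g)$ are given together with a trace and not with a representation on a coset space, so we restate the construction in terms of traces. For the rest of the notes $\langle\cdot,\cdot\rangle$ is linear in the first variable, and u.c.p. and c.c.p. mean unital (respectively contractive) completely positive. On $\ell^2(\Gamma')$ we use the textbook fact $\rho(\Gamma')'=\lambda(\Gamma')''$.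

**Proposition 7.** Let $A,B$ be unital $C^*$-algebras with homomorphisms $u:G\to U(A)$, $v:G\to U(B)$ and tracial states $\tau_A,\tau_B$ such that $\tau_A(u(g))=0=\tau_B(v(g))$ for all $g\neq e$. Then $A\otimes_{max}B$ is not finite, hence not QD.

*Proof.* The plan is to manufacture a state $\varphi$ on $A\otimes_{max}B$ with $\varphi(u(g)\otimes v(g))=1$ for $g\in\Gamma'$ and $=0$ for $g\notin\Gamma'$. On $A\otimes_{max}A$ of Theorem 1 the vector state of $\delta_{x_0}$ has this property.

**Step 1.** We compress both algebras to $\ell^2(\Gamma')$. Let $\pi_A,\pi_B$ be the GNS representations of $\tau_A,\tau_B$, with vectors $\xi_A,\xi_B$. For $\gamma,\gamma'\in\Gamma'$,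
$$\langle\pi_A(u(\gamma))\xi_A,\pi_A(u(\gamma'))\xi_A\rangle=\tau_A(u(\gamma'^{-1}\gamma)),\qquad \langle\pi_B(v(\gamma^{-1}))\xi_B,\pi_B(v(\gamma'^{-1}))\xi_B\rangle=\tau_B(v(\gamma'\gamma^{-1})),$$
and both are $1$ if $\gamma=\gamma'$ and $0$ otherwise. So $W_A\delta_\gamma=\pi_A(u(\gamma))\xi_A$ and $W_B\delta_\gamma=\pi_B(v(\gamma^{-1}))\xi_B$ define isometries on $\ell^2(\Gamma')$, and $\varphi_A(a)=W_A^*\pi_A(a)W_A$, $\varphi_B(b)=W_B^*\pi_B(b)W_B$ are u.c.p. maps into $B(\ell^2(\Gamma'))$ with matrix entries
$$\langle\varphi_A(a)\delta_\gamma,\delta_{\gamma'}\rangle=\tau_A(u(\gamma')^*a\,u(\gamma)),\qquad\langle\varphi_B(b)\delta_\gamma,\delta_{\gamma'}\rangle=\tau_B(v(\gamma')\,b\,v(\gamma^{-1})).\tag{2}$$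

**Step 2.** We show that the ranges commute; this is where the traces are used. For $\eta\in\Gamma'$ the trace property gives
$$\tau_A(u(\eta)^*u(\gamma')^*a\,u(\gamma)u(\eta))=\tau_A(u(\gamma')^*a\,u(\gamma)),\qquad\tau_B(v(\eta)v(\gamma')\,b\,v(\gamma^{-1})v(\eta^{-1}))=\tau_B(v(\gamma')\,b\,v(\gamma^{-1})).$$
So the first entry in (2) is unchanged under $(\gamma,\gamma')\mapsto(\gamma\eta,\gamma'\eta)$, which says that $\varphi_A(a)$ commutes with every $\rho(\eta)$. The second is unchanged under $(\gamma,\gamma')\mapsto(\eta\gamma,\eta\gamma')$, which says that $\varphi_B(b)$ commutes with every $\lambda(\eta)$. Hence $\varphi_A(A)\subset\rho(\Gamma')'=\lambda(\Gamma')''$ and $\varphi_B(B)\subset\lambda(\Gamma')'$.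

**Step 3.** We check that $\varphi(a\otimes b)=\langle\varphi_A(a)\varphi_B(b)\delta_e,\delta_e\rangle$ defines a state on $A\otimes_{max}B$. Let $x=\sum_{i=1}^na_i\otimes b_i$. The matrices $[a_i^*a_j]$ and $[b_i^*b_j]$ are positive, so by complete positivity $[\varphi_A(a_i^*a_j)]\ge0$ in $M_n(\lambda(\Gamma')'')$ and $[\varphi_B(b_i^*b_j)]\ge0$ in $M_n(\lambda(\Gamma')')$. Let $[c_{ij}]$ and $[d_{ij}]$ be their square roots, with entries in $\lambda(\Gamma')''$ and $\lambda(\Gamma')'$ respectively. Then $\varphi_A(a_i^*a_j)=\sum_kc_{ki}^*c_{kj}$ and $\varphi_B(b_i^*b_j)=\sum_ld_{li}^*d_{lj}$. Since the $c$'s commute with the $d$'s and their adjoints,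
$$\varphi(x^*x)=\sum_{k,l}\sum_{i,j}\langle(c_{ki}d_{li})^*(c_{kj}d_{lj})\delta_e,\delta_e\rangle=\sum_{k,l}\Big\|\sum_jc_{kj}d_{lj}\delta_e\Big\|^2\ge0 .$$
So $\varphi$ is positive on $A\odot B$, and $\varphi(1)=1$. In its GNS construction left multiplication by $a\otimes1$ is bounded by $\|a\|$, because
$$\|a\|^2\varphi(x^*x)-\varphi(x^*(a^*a\otimes1)x)=\varphi(y^*y)\ge0\quad\text{with}\quad y=\big((\|a\|^2-a^*a)^{1/2}\otimes1\big)x .$$
The same holds for $1\otimes b$. So the construction gives a representation $\Pi_0$ of $A\odot B$, which extends to a unital representation of $A\otimes_{max}B$, and a unit vector $\xi$ with $\varphi(x)=\langle\Pi_0(x)\xi,\xi\rangle$.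

**Step 4.** We evaluate $\varphi$ on the diagonal. Let $g\in\Gamma'$. By (2), the $(\gamma,\gamma')$ entry of $\varphi_A(u(g))$ is $\tau_A(u(\gamma'^{-1}g\gamma))$, which is $1$ if $\gamma'=g\gamma$ and $0$ otherwise, so $\varphi_A(u(g))\delta_\gamma=\delta_{g\gamma}$. The entry of $\varphi_B(v(g))$ is $\tau_B(v(\gamma'g\gamma^{-1}))$, which is $1$ if $\gamma'=\gamma g^{-1}$ and $0$ otherwise, so $\varphi_B(v(g))\delta_\gamma=\delta_{\gamma g^{-1}}$. Thus $\varphi_A(u(g))\varphi_B(v(g))\delta_e=\delta_{gg^{-1}}=\delta_e$ and $\varphi(u(g)\otimes v(g))=1$. Now let $g\in G\setminus\Gamma'$. Then $\gamma'^{-1}g\gamma\ne e$ for all $\gamma,\gamma'\in\Gamma'$, so all entries of $\varphi_A(u(g))$ vanish and $\varphi(u(g)\otimes v(g))=0$.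

**Step 5.** We conclude. For $\gamma\in\Gamma'$, $\|\Pi_0(u(\gamma)\otimes v(\gamma))\xi-\xi\|^2=2-2\,\mathrm{Re}\,\varphi(u(\gamma)\otimes v(\gamma))=0$. For $\gamma\in\Gamma\setminus\Gamma'$, $\xi$ is orthogonal to its image, so it is not fixed. Lemma 4 gives a non-unitary isometry, and Lemma 2 excludes quasidiagonality. $\square$

For the algebra $A$ of Theorem 1, Lemma 6 shows that $x\mapsto\langle\lambda_G(x)\delta_e,\delta_e\rangle$ extends to a tracial state on $A$ that vanishes at $u(g)$, $g\neq e$. So Theorem 1 also follows from Proposition 7.

## Products of matrix algebras: bounded against unbounded sizes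

**Theorem 8.** Let $A=\prod_{i\in I}M_{n_i}$ and $B=\prod_{j\in J}M_{m_j}$ (bounded families, with $I,J\neq\emptyset$). Both are QD. The following are equivalent: (i) $A\otimes_{max}B$ is QD; (ii) $A\otimes_{max}B$ is finite; (iii) $(n_i)$ or $(m_j)$ is bounded.

*Proof.* Both algebras are block-diagonal, hence QD.

**(iii) $\Rightarrow$ (i).** The purpose is to reduce to nuclearity. If $n_i\le d$ for all $i$, let $I_k=\{i:n_i=k\}$. Then $A$ is the finite direct sum of the algebras $\ell^\infty(I_k)\otimes M_k$, $k\le d$, $I_k\ne\emptyset$. So $A$ is nuclear and $A\otimes_{max}B$ is QD. If $(m_j)$ is bounded, exchange the roles of $A$ and $B$.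

**(i) $\Rightarrow$ (ii).** This is Lemma 2.

**(ii) $\Rightarrow$ (iii).** We assume that both families are unbounded and produce the data of Proposition 7. Let $F_1\subset F_2\subset\cdots$ be finite sets containing $e$ with union $G$. By Lemma 5 choose odd $N_k\ge3$ with $r_{N_k}$ injective on $F_k$. As $(n_i)$ is unbounded, we can choose distinct indices $i_k$ with $n_{i_k}\ge k|G_{N_k}|$. Write $n_{i_k}=a_k|G_{N_k}|+r_k$ with $0\le r_k<|G_{N_k}|$. Define $u:G\to U(A)$ by letting the $i_k$-component of $u(g)$ be the direct sum of $a_k$ copies of $\lambda_{G_{N_k}}(r_{N_k}(g))$ and the identity matrix of size $r_k$, and letting all other components be $1$.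

Let $g\ne e$. For all large $k$ we have $g\in F_k$, so $r_{N_k}(g)\neq e$, and the regular representation has trace $0$ at $r_{N_k}(g)$. Hence the normalized trace of the $i_k$-component of $u(g)$ is $r_k/n_{i_k}<1/k$. Let $\omega$ be a free ultrafilter on $\mathbb N$. Then $\tau_A((x_i)_i)=\lim_{k\to\omega}\mathrm{tr}_{n_{i_k}}(x_{i_k})$ is a tracial state with $\tau_A(u(g))=0$ for $g\ne e$. The same construction in $B$ gives $v$ and $\tau_B$. By Proposition 7, $A\otimes_{max}B$ is not finite. $\square$

## Finiteness of $M\otimes_{max}N$ for von Neumann algebras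

Call a von Neumann algebra *subhomogeneous* if it is a finite direct sum of algebras of type $I_k$ with $k<\infty$. Example: $M_3\oplus M_2(L^\infty[0,1])$ is subhomogeneous, and $\prod_kM_k$ is not.

**Theorem 9.** Let $M,N$ be nonzero von Neumann algebras. Then $M\otimes_{max}N$ is finite if and only if $M$ and $N$ are both finite and at least one of them is subhomogeneous. In particular $R\otimes_{max}R$ is not finite, where $R$ is the hyperfinite $II_1$ factor.

We use two further standard facts. Each $M_n$ is injective (Arveson): a u.c.p. map into $M_n$ from a $C^*$-subalgebra containing the unit extends to a u.c.p. map on the larger algebra. And tensor products of c.c.p. maps extend to c.c.p. maps between maximal tensor products (Brown–Ozawa, *$C^*$-Algebras and Finite-Dimensional Approximations*, Section 3.5).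

*Proof of "if".* The purpose is to see $M\otimes_{max}N$ as functions with values in finite algebras. Say $M=\bigoplus_{k\le d}M_k(C(X_k))$ with $X_k$ compact, omitting zero summands, and $N$ is finite; the other case is symmetric. Since $M$ is nuclear, $M\otimes_{max}N=\bigoplus_kC(X_k,M_k(N))$. The finite von Neumann algebra $N$ has a separating family of normal tracial states $\tau$. The states $\tau\otimes\mathrm{tr}_k$ then separate $M_k(N)$: a nonzero positive element has a nonzero positive diagonal entry, on which some $\tau$ is positive. If $s\in M_k(N)$ is an isometry, every such trace vanishes on $1-ss^*\ge0$, because it vanishes on $1-s^*s=0$. So $ss^*=1$. An isometry in $\bigoplus_kC(X_k,M_k(N))$ is therefore unitary at each point, hence unitary. $\square$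

*Proof of "only if".* **Step 1.** We show that both factors are finite. If $s\in M$ is a non-unitary isometry, then $s\otimes1$ is an isometry and $1-(s\otimes1)(s\otimes1)^*=(1-ss^*)\otimes1\neq0$, because $M\odot N$ embeds in $M\otimes_{max}N$. The same argument applies to $N$. From now on $M$ and $N$ are finite, and we suppose that neither is subhomogeneous.

**Step 2.** We find in $M$ a copy $A_0$ of some $\prod_kM_{n_k}$ with $(n_k)$ unbounded, possibly with a unit $e\ne1$. It suffices to find nonzero, mutually orthogonal projections $e_k\in M$ and unital copies of $M_{n_k}$ in $e_kMe_k$, with $(n_k)$ unbounded. Then for a bounded family $x_k\in M_{n_k}\subset e_kMe_k$ the sum $\sum_kx_k$ converges strongly in $M$, and $(x_k)\mapsto\sum_kx_k$ is an injective $*$-homomorphism of $\prod_kM_{n_k}$ into $M$, with unit $e=\sum_ke_k$.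

Since $M$ is finite, it is the direct sum of type $I_k$ parts with $k<\infty$ and a type $II_1$ part. If there are nonzero type $I_k$ summands for infinitely many $k$, let $e_k$ be their central units. The summand has the form $M_k(Z_k)$ with $Z_k$ abelian, so it contains $M_k$ unitally. Otherwise the type $II_1$ part $Mz$ is nonzero, since $M$ is not subhomogeneous. In $Mz$ every projection splits, for every $n$, into $n$ equivalent orthogonal projections. Halve $z$ into $e_1$ and $f_1$, then halve $f_1$ into $e_2$ and $f_2$, and so on. This gives nonzero orthogonal projections $e_1,e_2,\dots$. Splitting $e_k$ into $2^k$ equivalent orthogonal projections, together with partial isometries between them, gives matrix units for a unital copy of $M_{2^k}$ in $e_kMe_k$.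

Likewise $N$ contains a copy $B_0$ of some $\prod_jM_{m_j}$ with $(m_j)$ unbounded, with unit $f$.

**Step 3.** We show that $A_0\otimes_{max}B_0\to M\otimes_{max}N$ is injective; for maximal tensor products this needs an argument. The map exists, because representations of $M\odot N$ restrict to $A_0\odot B_0$. Each coordinate map $A_0\to M_{n_k}$ extends to a u.c.p. map $eMe\to M_{n_k}$, by injectivity of $M_{n_k}$. Together these form a u.c.p. map $eMe\to\prod_kM_{n_k}\cong A_0$ that is the identity on $A_0$. Composing it with $x\mapsto exe$ we get a c.c.p. map $E:M\to A_0$ that is the identity on $A_0$. Similarly there is a c.c.p. map $F:N\to B_0$ that is the identity on $B_0$. The composition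
$$A_0\otimes_{max}B_0\to M\otimes_{max}N\xrightarrow{\,E\otimes F\,}A_0\otimes_{max}B_0$$
fixes elementary tensors, so it is the identity, and the first map is injective.

**Step 4.** We transport the isometry. By Theorem 8, $A_0\otimes_{max}B_0$ contains $s$ with $s^*s=e\otimes f\neq ss^*$. By Step 3 this remains true in $M\otimes_{max}N$. Since $s=(e\otimes f)s(e\otimes f)$, the element $s'=s+(1-e\otimes f)$ satisfies $s'^*s'=1$ and $s's'^*=1-(e\otimes f-ss^*)\ne1$. So $M\otimes_{max}N$ is not finite.

The statement about $R$ follows, since $R$ is finite and, being of type $II_1$, not subhomogeneous. $\square$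

## Contracting a free group to the identity

**Theorem 10.** Let $F$ be a countable free group and $B$ a separable $C^*$-algebra. Then $C^*(F)\otimes_{max}B$ is QD if and only if $B$ is QD.

In contrast to property (T), which isolates the trivial representation, every unitary representation of a free group can be moved continuously to the trivial one, inside any von Neumann algebra containing it. The outside input is Voiculescu's theorem that quasidiagonality is a homotopy invariant (*A note on quasi-diagonal $C^*$-algebras and homotopy*, Duke Math. J. 63 (1991)). Recall that $*$-homomorphisms $\alpha_0,\alpha_1:E\to E'$ are homotopic if they are joined by $*$-homomorphisms $\alpha_\kappa$, $\kappa\in[0,1]$, with $\kappa\mapsto\alpha_\kappa(f)$ norm continuous for each $f\in E$. Homotopy equivalence of $C^*$-algebras is defined accordingly. Example: $C([0,1])$ is homotopy equivalent to $\mathbb C$ through $f\mapsto f(\kappa\,\cdot)$.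

*Proof.* For "only if", $b\mapsto1\otimes b$ embeds $B$ in $C^*(F)\otimes_{max}B$, and subalgebras of QD algebras are QD. For "if", let $B$ be QD and nonzero, and put $D=C^*(F)\otimes_{max}B$.

**Step 1.** We connect a faithful representation of $D$ to one that sees only $B$. Let $\Pi$ be a faithful nondegenerate representation of $D$ on $H$. It is given by commuting representations $\pi$ of $C^*(F)$ (unital) and $\sigma$ of $B$, with $\sigma(b)=\Pi(1\otimes b)$, so $\sigma$ is faithful. For each free generator $g_i$ the unitary $\pi(g_i)$ lies in the von Neumann algebra $\sigma(B)'$, so Borel functional calculus gives $h_i=h_i^*\in\sigma(B)'$ with $\pi(g_i)=\exp(\mathrm ih_i)$. For $\theta\in[0,1]$ put $\pi_\theta(g_i)=\exp(\mathrm i\theta h_i)$. As $F$ is free, this defines a unitary representation of $F$ in $\sigma(B)'$, hence a representation $\pi_\theta$ of $C^*(F)$ in $\sigma(B)'$. It commutes with $\sigma$, so there is a representation $\Pi_\theta$ of $D$ with $\Pi_\theta(a\otimes b)=\pi_\theta(a)\sigma(b)$. We have $\Pi_1=\Pi$. Since $\pi_0(g)=1$ for all $g\in F$, $\Pi_0(g\otimes b)=\sigma(b)$ and $\Pi_0(D)=\sigma(B)$.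

**Step 2.** We put $D$ into an algebra of continuous functions. For $g\in F$, $\pi_\theta(g)$ is a finite product of norm continuous functions of $\theta$. So $\theta\mapsto\Pi_\theta(x)$ is norm continuous for $x$ in the span of the elements $g\otimes b$. This span is dense in $D$ and the $\Pi_\theta$ are contractive, so continuity holds for all $x\in D$. Thus $\Phi(x)(\theta)=\Pi_\theta(x)$ defines a $*$-homomorphism $\Phi:D\to C([0,1],B(H))$. It is injective because $\Pi_1=\Pi$ is.

**Step 3.** We enlarge $\Phi(D)$ so that it can be contracted. For $f\in C([0,1],B(H))$ and $\kappa\in[0,1]$ put $f_\kappa(\theta)=f(\kappa\theta)$. For fixed $\kappa$ this is a $*$-homomorphism in $f$. For fixed $f$, $\kappa\mapsto f_\kappa$ is norm continuous by uniform continuity of $f$. The algebra $\Phi(D)$ need not be invariant under $f\mapsto f_\kappa$, so let $E$ be the $C^*$-algebra generated by all $\Phi(x)_\kappa$, $x\in D$, $\kappa\in[0,1]$. It has the following properties.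

1. $E$ is separable, because $D$ is separable and $\kappa\mapsto\Phi(x)_\kappa$ is continuous.
2. $E$ is invariant under all $f\mapsto f_\kappa$, because $(\Phi(x)_\kappa)_{\kappa'}=\Phi(x)_{\kappa\kappa'}$.
3. Evaluation $\mathrm{ev}_0$ at $\theta=0$ maps $E$ into $\sigma(B)$, because $\Phi(x)_\kappa(0)=\Pi_0(x)\in\sigma(B)$.
4. $E$ contains the constant functions with values in $\sigma(B)$, because $\Phi(1\otimes b)_0$ is the constant $\sigma(b)$.

**Step 4.** We contract. Let $c:\sigma(B)\to E$ be the inclusion as constants, which exists by property 4. Then $\mathrm{ev}_0\circ c=\mathrm{id}_{\sigma(B)}$. The maps $f\mapsto f_\kappa$ of $E$ into itself form a homotopy from $\mathrm{id}_E$ (at $\kappa=1$) to $c\circ\mathrm{ev}_0$ (at $\kappa=0$). So $E$ is homotopy equivalent to $\sigma(B)\cong B$, which is QD. By Voiculescu's theorem $E$ is QD. Taking $\kappa=1$ we see that $\Phi(D)\subset E$, so $D\cong\Phi(D)$ is QD as a subalgebra. If $B=0$, there is nothing to prove. $\square$
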